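# Fixed divisors of forms: when products of linear forms fall short

## 1. Linear factors as the natural maximizers

Take a form (a homogeneous polynomial) with integer coefficients and no common factor among them. Its values at integer points may nevertheless all share a common factor: every value of $xy(x+y)$ is even. How large can that common factor be, for a given degree and a given number of variables? And which forms reach the maximum?

**Definition.** For nonzero $f\in\mathbb Z[x_1,\dots,x_n]$, the *fixed divisor* $d(\mathbb Z^n,f)$ is the greatest positive integer dividing $f(a)$ for all $a\in\mathbb Z^n$. The *content* of $f$ is the gcd of its coefficients, and $f$ is *primitive* if its content is $1$. Put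
$$S_{k,n}=\{f\in\mathbb Z[x_1,\dots,x_n]: f\text{ homogeneous and primitive of total degree }k\},$$
$$S^1_{k,n}=\{f\in S_{k,n}: f\text{ is a product of linear forms with integer coefficients}\},$$
$$D_{k,n}=\max_{f\in S_{k,n}}d(\mathbb Z^n,f),\qquad D^1_{k,n}=\max_{f\in S^1_{k,n}}d(\mathbb Z^n,f).$$

Forms in $S^1_{k,n}$ are said to *split over $\mathbb Z$*. If such an $f$ comes with a sign, we absorb the sign in one factor, so $f$ is a product of exactly $k$ linear forms.

One knows how to make a product divisible by $p$: arrange that at each point some factor is divisible by $p$. A polynomial that does not factor offers no such handle. So the first guess is that products of linear forms do best: $D_{k,n}=D^1_{k,n}$ for all $k$ and $n$. This is Schinzel's conjecture, as recorded in the survey of Prasad, Rajkumar and Reddy, "A Survey on Fixed Divisors", arXiv:1709.08026 (2017). Let us test it.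

*One variable.* $S_{k,1}=\{\pm x^k\}$, and the value at $1$ is $\pm1$. Both maxima are $1$.

*Degree 1 and degree 2.* In degree 1 the values at the unit vectors $e_i$ are the coefficients, so $d=1$. In degree 2, write $f=\sum a_ix_i^2+\sum_{i<j}b_{ij}x_ix_j$. Then $d$ divides $f(e_i)=a_i$ and $f(e_i+e_j)=a_i+a_j+b_{ij}$, hence all coefficients, and $d=1$. Both maxima are $1$.

*Degree 3, $n\ge2$.* The coefficient of $x_i^3$ is the value $f(e_i)$, so $d$ divides it. If $b,c$ are the coefficients of $x_i^2x_j$ and $x_ix_j^2$, the values at $e_i+e_j$ and $e_i-e_j$ show that $d\mid b+c$ and $d\mid c-b$, so $d\mid 2b$ and $d\mid 2c$. Finally $f(e_i+e_j+e_l)$ is the coefficient of $x_ix_jx_l$ plus $f(e_i+e_j)+f(e_i+e_l)+f(e_j+e_l)-f(e_i)-f(e_j)-f(e_l)$, so $d$ divides that coefficient. Hence $d\mid2$ by primitivity, and $xy(x+y)$ has fixed divisor $2$. Both maxima are $2$.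

*Degree 4, $n\ge2$.* Schinzel showed that $D_{k,n}$ divides $(k-1)!$, so $D_{4,n}\mid6$. The split form $xy(x-y)(x+y)$ has all values even, because $xy(x+y)$ is even. All its values are divisible by $3$, because $3\nmid xy$ forces $x\equiv\pm y\pmod 3$. Both maxima are $6$.

Schinzel's results go further: $D_{k,2}=D^1_{k,2}$ for all $k$, and $D_{k,n}=D^1_{k,n}$ for all $k\le9$ and all $n$. Nevertheless the guess is wrong. The smallest degree covered by the theorem below is $k=14$: for every $n\ge3$ we have $2^9\mid D_{14,n}$, while $D^1_{14,n}$ is divisible by $2^8$ and not by $2^9$.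

**Theorem.** Let $p$ be a prime, $k=p^3+p^2+p$, and let $v=v_p$ be the $p$-adic valuation.

* **(A)** There is $f\in S_{k,3}$ with $p^{(p+1)^2}\mid f(a)$ for all $a\in\mathbb Z^3$. Hence $p^{(p+1)^2}\mid D_{k,n}$ for all $n\ge3$.
* **(B)** For $n\ge3$, every $f\in S^1_{k,n}$ has $v(d(\mathbb Z^n,f))\le p^2+2p=(p+1)^2-1$. This is sharp: $v(D^1_{k,n})=p^2+2p$.
* **(C)** $v(D_{k,n})\in\{(p+1)^2,(p+1)^2+1\}$ for all $n\ge3$.

Consequently, for $k=p^3+p^2+p$ and every $n\ge3$, $D^1_{k,n}\mid D_{k,n}$ and $p\mid D_{k,n}/D^1_{k,n}$. So the conjecture fails for infinitely many $k$ ($14,39,155,\dots$), with unbounded quotient $D_{k,n}/D^1_{k,n}$. For these $k$ equality holds exactly when $n\le2$.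

Throughout, $p$ is a prime, $k=p^3+p^2+p$ from Section 3 on, and
$$e=(p+1)^2=p^2+2p+1 .$$

## 2. Finiteness, and working with one prime at a time

The maxima concern all primes at once, while the theorem concerns a single $p$. This section shows that the primes can be separated.

We use finite differences twice, here and in Section 8. Let $\Delta h(u)=h(u+1)-h(u)$. Then
$$\Delta^\alpha u^i\big|_{u=0}=\sum_{l=0}^{\alpha}(-1)^{\alpha-l}\binom{\alpha}{l}l^i=\alpha!\,S(i,\alpha),$$
where $S(i,\alpha)$ is the Stirling number of the second kind. In particular $S(i,\alpha)=0$ for $i<\alpha$ and $S(\alpha,\alpha)=1$. For instance $\Delta^2u^3|_0=8-2\cdot1+0=6=2!\,S(3,2)$.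

**The maxima are finite.** This follows from Schinzel's $D_{k,n}\mid(k-1)!$, but a weaker bound is immediate. Let $f=\sum_\beta c_\beta x^\beta\in S_{k,n}$, and let $|\alpha|=k$. Apply $\Delta^{\alpha_i}$ in the variable $x_i$ for every $i$ and evaluate at $0$. The monomial $x^\beta$ contributes only if $\beta_i\ge\alpha_i$ for all $i$, and since $|\beta|=|\alpha|$ this means $\beta=\alpha$. The result is $\alpha_1!\cdots\alpha_n!\,c_\alpha$, and it is an integral combination of values of $f$. So $d(\mathbb Z^n,f)$ divides $\alpha_1!\cdots\alpha_n!\,c_\alpha$, hence $k!\,c_\alpha$, for every $\alpha$. By primitivity $d(\mathbb Z^n,f)\mid k!$.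

**Lemma 0.** (i) If $f\in S_{k,n}$, then $d(\mathbb Z^n,f)\mid D_{k,n}$. (ii) If $f\in S^1_{k,n}$, then $d(\mathbb Z^n,f)\mid D^1_{k,n}$.

**Proof of (i).** We glue two forms by the Chinese remainder theorem. Let $g\in S_{k,n}$ have $d(\mathbb Z^n,g)=D_{k,n}=q^tM$ with $q$ prime and $q\nmid M$. Suppose that $q^s\mid d(\mathbb Z^n,f)$ with $s>t$. Choose integers $A,B$ with
$$A\equiv1\ (q^s),\quad A\equiv0\ (M),\qquad B\equiv0\ (q^s),\quad B\equiv1\ (M),$$
and put $h=Af+Bg$. Modulo $q^s$ the values of $h$ agree with those of $f$, and modulo $M$ with those of $g$, so all values of $h$ are divisible by $q^sM$. Also $h\equiv f\not\equiv0\pmod q$, and $h\equiv g\not\equiv0\pmod r$ for every prime $r\mid M$. So the content $\gamma$ of $h$ is prime to $qM$. Then $h/\gamma\in S_{k,n}$, and all its values are still divisible by $q^sM>D_{k,n}$, a contradiction. Thus $v_q(d(\mathbb Z^n,f))\le v_q(D_{k,n})$ for every prime $q$.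

**Proof of (ii).** The same gluing must now preserve the factorization, so we glue factor by factor. Let $f=\prod\ell_i$, and let $g=\prod m_i\in S^1_{k,n}$ reach $D^1_{k,n}=q^tM$, with $q\nmid M$ and $q^s\mid d(\mathbb Z^n,f)$, $s>t$. Choose integral linear forms $r_i$ with $r_i\equiv\ell_i\ (q^s)$ and $r_i\equiv m_i\ (M)$, and put $h=\prod r_i$. Then $h\equiv f\ (q^s)$ and $h\equiv g\ (M)$, so all values of $h$ are divisible by $q^sM$. Since $h$ is nonzero modulo $q$ and modulo each prime dividing $M$, so is each $r_i$, and the content of $r_i$ is prime to $qM$. Divide each $r_i$ by its content. The product is primitive by Gauss's lemma, it splits, and its values are divisible by $q^sM>D^1_{k,n}$, a contradiction. $\square$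

**How the consequences follow from (A) and (B).** Since $S^1_{k,n}\subset S_{k,n}$, Lemma 0(i), applied to a form reaching $D^1_{k,n}$, gives $D^1_{k,n}\mid D_{k,n}$. A form $f\in S_{k,3}$ also lies in $S_{k,n}$ for $n\ge3$, with the same values, so the existence of $f$ in (A) gives $v(D_{k,n})\ge e$ by Lemma 0(i). By (B), $v(D^1_{k,n})=e-1$. So $p\mid D_{k,n}/D^1_{k,n}$ for $n\ge3$, and as $p$ runs over the primes the quotient is unbounded. For $n=2$ equality is Schinzel's theorem, and for $n=1$ both numbers are $1$.

## 3. Every line of the projective plane, stacked $p$ times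

The plane $\mathbb P^2(\mathbb F_p)$ has $p^2+p+1$ points and $p^2+p+1$ lines (nonzero linear forms over $\mathbb F_p$ up to scalars). Each point lies on $p+1$ lines, each line has $p+1$ points, and two distinct lines meet in exactly one point.

For $p=2$ the product of one form for each line is
$$L=xyz(x+y)(y+z)(x+z)(x+y+z).$$
At a point not $\equiv0\pmod2$ exactly three of the seven factors are even, so $2^3$ divides every value (at points $\equiv0$ even $2^7$ does). And $L(1,1,1)=2^3\cdot3$. So $L^2$, of degree $14$, gives exactly $2^6$ as the power of $2$ in its fixed divisor.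

In general, take a product of $k=p(p^2+p+1)$ forms in which each line occurs $p$ times modulo $p$. At each point not $\equiv 0$, exactly $p(p+1)$ factors are divisible by $p$, so $v\ge p^2+p$. The $p$ integral forms that reduce to the same line need not be equal, and this freedom is worth another $p$. For a linear form $\lambda$ in $x,y$ put
$$A_\lambda=\prod_{j=0}^{p^2-1}(\lambda+jz),\qquad F=A_y\prod_{c=0}^{p-1}A_{x-cy}.$$
Here $\deg F=p^2(p+1)$, so $z^pF$ has degree $k$. It is a product of $k$ primitive linear forms, so by Gauss's lemma it lies in $S^1_{k,n}$ for every $n\ge 3$.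

**Fact.** If $p\nmid z$ and $\lambda\in\mathbb Z$, then $p^{p+1}\mid\prod_{j=0}^{p^2-1}(\lambda+jz)$. Indeed the $p^2$ numbers form a complete residue system modulo $p^2$; exactly $p$ of them are divisible by $p$, and one of these is divisible by $p^2$.

**Lemma 1 (values of $F$).** Let $x,y,z$ be integers, not all divisible by $p$.

1. If $p\nmid z$, then $v(F)\ge(p+1)^2$.
2. If $z=p\zeta$, then exactly one of the $p+1$ numbers $y$ and $x-cy$ $(0\le c<p)$ is divisible by $p$. Call the form $\lambda$ and write its value as $p\xi$. Then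
$$A_\lambda=p^{p^2}\prod_{j=0}^{p^2-1}(\xi+j\zeta).$$
So $v(F)\ge p^2$, and if $p\nmid\zeta$, then $v(F)\ge p^2+p+1$.

*Proof.* For 1, apply the Fact to each of the $p+1$ products. For 2, note that $(x,y)\not\equiv(0,0)$. The $p+1$ forms $y,\ x-cy$ are pairwise non-proportional modulo $p$. Each vanishes at exactly one of the $p+1$ points of $\mathbb P^1(\mathbb F_p)$, and these points are distinct, so at the point $(x:y)$ exactly one form vanishes. The formula for $A_\lambda$ is obtained by taking $p$ out of each of the $p^2$ factors $p\xi+jp\zeta$. If $p\nmid\zeta$, apply the Fact with $\xi,\zeta$ in place of $\lambda,z$. $\square$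

**The lower bound in (B).** Let us read off $v(z^pF)$. If $p$ divides $x,y,z$, it is at least $k$, and $k-e=p^3-p-1>0$. If $p\nmid z$, it is at least $e$. If $z=p\zeta$ with $p\nmid\zeta$ and not both $x,y$ divisible by $p$, it is at least $p+(p^2+p+1)=e$. If $p^2\mid z$ and not both $x,y$ are divisible by $p$, it is at least $2p+p^2$. So $p^{p^2+2p}$ divides the fixed divisor of $z^pF$, and Lemma 0(ii) gives
$$v(D^1_{k,n})\ge p^2+2p\qquad(n\ge3).$$

So $z^pF$ reaches $e$ except in one place: $z=p^2\omega$. There the loss is real. At $(1,p,p^2)$ we have $A_y=\prod_j(p+jp^2)=p^{p^2}\cdot(\text{unit at }p)$, the other $A_{x-cy}$ are prime to $p$, and $z^p=p^{2p}$, so $v=p^2+2p$ exactly. For $p=2$ this is the point $(1,2,4)$, with $v_2(z^2F)=8$.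

## 4. Repairing $z\equiv0\pmod{p^2}$ with Fermat's congruence

When $z=p^2\omega$, write $F=p^{p^2}U$. Then $z^pF=p^{p^2+2p}\,\omega^pU$. We need one more factor $p$, and Fermat's congruence $\omega^p\equiv\omega$ suggests subtracting something that equals $p^{p^2+2p}\,\omega U$ up to a multiple of $p^e$. The quantity $\omega$ comes from a factor $z$: if $G$ is a form of degree $k-1=p^3+p^2+(p-1)$ with $G\equiv p^{p^2}U\pmod{p^{p^2+1}}$ at these points, then
$$z^pF-p^{2p-2}zG=p^{p^2+2p}\,\omega^pU-p^{2p}\omega\,G\equiv p^{p^2+2p}\,U(\omega^p-\omega)\equiv0\pmod{p^e}.$$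

The obvious attempt is $G=gF$ with $g$ a form of degree $p-1$ whose value is $\equiv1$ at all points in question. Take $g=y^{p-1}$. This is right when $p\nmid y$ and wrong when $p\mid y$. For $p=2$ one gets $z^2F-4zyF=zF(z-4y)$, and at $(1,2,4)$ the valuation is $2+4+2=8$ again. No better $g$ exists. We would need $g(x,y,0)\equiv1$ at all nonzero $(x,y)\in\mathbb F_p^2$. Then the sum of $g(x,y,0)$ over $\mathbb F_p^2$ is $p^2-1=-1$ in $\mathbb F_p$. But $\sum_{x\in\mathbb F_p}x^i=0$ for $0\le i<p-1$ (with $x^0=1$), and in each monomial $x^iy^j$ with $i+j=p-1$ one exponent is less than $p-1$, so the sum is $0$.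

The way out is to treat the place $p\mid y$ by a second term. Adding $x^{p-1}F$ would do the right thing there, but it would disturb the places where $x\equiv cy$. So we replace $A_{x-cy}$ by another product with the same reduction modulo $p$ that is divisible by a higher power of $p$ exactly at those places. Put
$$B_c=\prod_{i=0}^{p-1}\prod_{j=0}^{p-1}(x-cy+jz+p\,i\,y),\qquad J=x^{p-1}A_y\prod_{c=0}^{p-1}B_c,$$
$$f_0=z^pF-p^{2p-2}\,z\,\bigl(y^{p-1}F+J\bigr).$$
(Modulo $p$, both $A_{x-cy}$ and $B_c$ are $\prod_{j=0}^{p-1}(x-cy+jz)^p$.)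

**Proof of (A).** Since $\deg J=(p-1)+p^2+p\cdot p^2$, all three terms of $f_0$ are homogeneous of degree $k$. Since $2p-2>0$, $f_0\equiv z^pF\not\equiv0\pmod p$. So the content $\gamma$ of $f_0$ is prime to $p$, and $f=f_0/\gamma\in S_{k,3}$ has $v(f(a))=v(f_0(a))$ everywhere. It remains to show that $v(f_0(x,y,z))\ge e$ for all integers $x,y,z$.

**Case I: $p$ divides $x,y,z$.** By homogeneity $v(f_0)\ge k>e$.

**Case II: $p\nmid z$.** By Lemma 1, $v(F)\ge e$, so the two terms with $F$ are fine. For $J$: $v(A_y)\ge p+1$ by the Fact. For each $c$ there is $j_0\in\{0,\dots,p-1\}$ with $p\mid x-cy+j_0z$, and then all $p$ factors of $B_c$ with $j=j_0$ are divisible by $p$. So $v(\prod_cB_c)\ge p^2$ and $v(J)\ge p^2+p+1$. Hence $v(p^{2p-2}zJ)\ge p^2+3p-1\ge e$, as $p\ge2$.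

**Case III: $z=p\zeta$, and $p$ does not divide both $x$ and $y$.** Let $\lambda$ and $\xi$ be as in Lemma 1. First we bound $J$.

If $\lambda=x-cy$, then $p\nmid y$ (otherwise $p\mid x$ too), and
$$B_c=p^{p^2}\prod_j\prod_i(\xi+j\zeta+iy).$$
For each $j$ the $p$ numbers $\xi+j\zeta+iy$ run through all residues modulo $p$, so one of them is divisible by $p$. Thus
$$p^{p^2+p}\mid B_c\mid J\qquad(\lambda=x-cy).\tag{1}$$
If $\lambda=y$, then $A_y\mid J$ and $p^{p^2}\mid A_y$. In both cases $p^{p^2}\mid J$.

**Subcase III.1: $p\nmid\zeta$.** By Lemma 1, $v(F)\ge p^2+p+1$. Hence $v(z^pF)\ge p^2+2p+1=e$, and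
$$v(p^{2p-2}zy^{p-1}F)\ge(2p-2)+1+(p^2+p+1)=p^2+3p\ge e.$$
Also $v(J)\ge p^2+p$: by (1) if $\lambda=x-cy$; and if $\lambda=y$, because $A_y\mid J$ and $A_y=p^{p^2}\prod_j(\xi+j\zeta)$ has valuation at least $p^2+p+1$ by the Fact. So $v(p^{2p-2}zJ)\ge(2p-2)+1+(p^2+p)=p^2+3p-1\ge e$.

**Subcase III.2: $z=p^2\omega$.** Write $F=p^{p^2}U$ and $J=p^{p^2}J'$. Then
$$f_0=p^{p^2+2p}\bigl[\omega^pU-\omega y^{p-1}U-\omega J'\bigr],$$
and it suffices that the bracket is $\equiv0\pmod p$.

If $\lambda=x-cy$, then $p\nmid y$, so $y^{p-1}\equiv1$, and $J'\equiv0$ by (1). The bracket is $\equiv U(\omega^p-\omega)\equiv0$.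

If $\lambda=y$, then $p\mid y$ and $p\nmid x$, so $y^{p-1}\equiv0$ and $x^{p-1}\equiv1$. Write $A_y=p^{p^2}A'$. Since $y\equiv z\equiv0\pmod p$, every factor of $A_{x-cy}$ and of $B_c$ is $\equiv x$, so $\prod_cA_{x-cy}\equiv\prod_cB_c\equiv x^{p^3}$. Hence $U\equiv A'x^{p^3}$ and $J'\equiv A'x^{p-1}x^{p^3}\equiv A'x^{p^3}$. The bracket is $\equiv A'x^{p^3}(\omega^p-\omega)\equiv0$.

So $v(f_0)\ge e$ in all cases. With Lemma 0(i) this proves (A). $\square$

For $p=2$ the form is $f_0=z^2F-4z(yF+J)$, of degree $14$, and all its values are divisible by $2^9$. At $(1,2,4)$ the three terms $z^2F$, $4zyF$, $4zJ$ have valuations $8,9,8$, and the two terms of valuation $8$ combine to something divisible by $2^9$.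

## 5. Averaging over products, and how far it reaches

Now we turn to the upper bound in (B). Let $f=\prod_{i=1}^k\ell_i\in S^1_{k,n}$ with $n\ge3$, and suppose, for contradiction, that $v(f(a))\ge e$ for all $a\in\mathbb Z^n$. Since $f$ is primitive, $f\not\equiv0\pmod p$, so no $\ell_i$ vanishes modulo $p$.

**Step 0: reduction to three variables over $\mathbb Z_p$.** We want to work in the plane. If $n\ge4$, the number of nonzero linear forms modulo $p$ up to scalars is at least $p^3+p^2+p+1>k$. So some nonzero $m$ over $\mathbb F_p$ is proportional to no $\ell_i$ modulo $p$. Choose $b_1,\dots,b_{n-1}\in\mathbb Z^n$ reducing to a basis of $\ker m$, and replace $\ell_i$ by $\ell_i(\sum y_sb_s)$. These are integral linear forms in $n-1$ variables. They are nonzero modulo $p$, since a form that vanishes on $\ker m$ is a multiple of $m$. The values of their product are values of $f$, so all have $v\ge e$. Iterating, we reach $n=3$ with all $\ell_i\not\equiv0\pmod p$. Every $a\in\mathbb Z_p^3$ is congruent modulo $p^e$ to an integral vector, so $v(f(a))\ge e$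 for all $a\in\mathbb Z_p^3$. From now on the forms have coefficients in the $p$-adic integers $\mathbb Z_p$, and we may multiply them by units.

**Notation: the first two digits.** Let $P$ be a point of $\mathbb P^2(\mathbb F_p)$, represented by a fixed nonzero vector, with a fixed lift $\tilde P\in\mathbb Z_p^3$. Put $I_P=\{i:\ell_i(P)=0\text{ in }\mathbb F_p\}$ and $N_P=|I_P|$. For $i\in I_P$,
$$\ell_i(\tilde P+pt)=p\,\varphi_i(t),\qquad\varphi_i(t)=\frac{\ell_i(\tilde P)}p+\ell_i(t),$$
and for $i\notin I_P$ the number $\ell_i(\tilde P+pt)$ is a unit. So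
$$v(f(\tilde P+pt))=N_P+\sum_{i\in I_P}v(\varphi_i(t)).\tag{2}$$
For $t_0\in\mathbb F_p^3$, with a lift $\tilde t_0$, let
$$Z(t_0)=\{i\in I_P:\varphi_i(t_0)\equiv0\},\qquad\nu(t_0)=|Z(t_0)|.$$
For $i\in Z(t_0)$,
$$\varphi_i(\tilde t_0+ps)=p\,\psi_i(s),\qquad\psi_i(s)=\frac{\varphi_i(\tilde t_0)}p+\ell_i(s).$$
Each $\varphi_i$ and each $\psi_i$ is, modulo $p$, a nonconstant affine function on $\mathbb F_p^3$, so it vanishes at exactly $p^2$ of the $p^3$ points, on an affine plane. Hence the average of $\nu$ over $\mathbb F_p^3$ is $N_P/p$. For fixed $t_0$, the average over $s_0\in\mathbb F_p^3$ of the number of $\psi_i$ vanishing at $s_0$ is $\nu(t_0)/p$.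

**What averaging alone gives.** The average of $N_P$ over all points is $k(p+1)/(p^2+p+1)=p^2+p$. So choose $P$ with $N_P\le p^2+p$, then $t_0$ with $\nu(t_0)\le p+1$, then $s_0$ at which at most $(p+1)/p$, hence at most one, of the $\psi_i$ vanishes. If one $\psi_i$ vanishes at $s_0$, move $s_0$ by a multiple of $p$ to make its valuation exactly $1$. This gives a value with $v\le(p^2+p)+(p+1)+1=e+1$. We need a value with $v\le e-1$, so averaging falls short by two. To gain these two we must ask what happens if every average is attained exactly, and this leads into the geometry of the plane. First we record what averaging does give when $\nu(t_0)\le p$.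

**Lemma 2.** Let $t_0\in\mathbb F_p^3$.

1. If $\nu(t_0)<p$, some $t\equiv t_0$ has $\sum_{i\in I_P}v(\varphi_i(t))=\nu(t_0)$.
2. If $\nu(t_0)=p$, some $t\equiv t_0$ has $\sum_{i\in I_P}v(\varphi_i(t))\le p+1$.
3. If $\nu(t_0)=p$, and the zero sets in $\mathbb F_p^3$ of the $\psi_i$ modulo $p$, $i\in Z(t_0)$, do not partition $\mathbb F_p^3$, some $t\equiv t_0$ has $\sum_{i\in I_P}v(\varphi_i(t))=p$.

*Proof.* For $t=\tilde t_0+ps$ the sum is $\nu(t_0)+\sum_{i\in Z(t_0)}v(\psi_i(s))$. If no $\psi_i$ vanishes at some $s_0$, any lift of $s_0$ gives the sum $\nu(t_0)$. If $\nu(t_0)<p$, the average number of vanishing $\psi_i$ is less than $1$, so such an $s_0$ exists. If $\nu(t_0)=p$, the average is $1$. If no such $s_0$ exists, then every point has exactly one vanishing $\psi_i$, that is, the zero sets partition $\mathbb F_p^3$; this proves 3. In the partition case take any $s_0$, with lift $\tilde s_0$, and let $\psi_i$ be the one that vanishes. Since $\psi_i(\tilde s_0+pr)=\psi_i(\tilde s_0)+p\,\ell_i(r)$ and $\ell_i\not\equiv0\pmod p$, we can choose $r$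 with $v(\psi_i(\tilde s_0+pr))=1$. The other $\psi$'s stay units, and the sum is $p+1$. $\square$

**Definition.** We call $t_0$ *special* (at $P$) if $\nu(t_0)=p$ and the zero sets of the $\psi_i$ modulo $p$, $i\in Z(t_0)$, partition $\mathbb F_p^3$. Another lift $\tilde t_0+pr$ replaces $\psi_i(s)$ by $\psi_i(s+r)$, so the notion does not depend on the lift.

**Example.** Take $p=2$, the form $z^2F$, and $\tilde P=(1,0,0)$. Six of the fourteen factors are even at $P$: the two copies of $z$, and $y,\ y+z,\ y+2z,\ y+3z$. With $t=(a,b,c)$ the functions $\varphi_i$ are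
$$c,\quad c,\quad b,\quad b+c,\quad b+2c,\quad b+3c.$$
So $\nu=6$ at $(b,c)\equiv(0,0)$ and $\nu=2$ at the other three residues; the average is $3$. At $t_0=(0,0,1)$ we have $Z=\{y,\,y+2z\}$. With $b=2s_2$, $c=1+2s_3$ the functions $\psi$ are $s_2$ and $s_2+1+2s_3\equiv s_2+1$. Their zero sets partition $\mathbb F_2^3$, so $t_0$ is special. At $t_0=(0,1,0)$, $Z$ consists of the two copies of $z$, and with $c=2s_3$ both $\psi$'s are $s_3$. The zero sets coincide, so $t_0$ is not special, and Lemma 2 produces a value with $v=6+2=8$. Taking $\tilde t_0=(0,1,0)$ and $s=(0,0,1)$ gives the point $(1,2,4)$ met in Section 3. The proof of (B) shows that a failure like this is unavoidable: some line must behave like $z$.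

## 6. Two kinds of points

We continue with the contradiction hypothesis $v(f(a))\ge e$ for all $a\in\mathbb Z_p^3$.

**Step 1: equality in the averages.** The aim is to show that $N_P=p^2+p$ for all $P$, and that each line occurs exactly $p$ times among the $\ell_i$ modulo $p$.

If $N_P\le p^2+p-1$, the average of $\nu$ is less than $p+1$, so some $\nu(t_0)\le p$. By Lemma 2 and (2), some value has $v\le N_P+p+1\le p^2+2p<e$, a contradiction. So $N_P\ge p^2+p$ for all $p^2+p+1$ points. Each $\ell_i$ modulo $p$ is a line with $p+1$ points, so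
$$\sum_PN_P=(p+1)k=(p^2+p+1)(p^2+p),$$
and equality holds at every point.

Let $\mu_m$ be the number of $i$ with $\ell_i$ proportional to $m$ modulo $p$. Sum $N_P$ over the $p+1$ points of $m$. A form belonging to $m$ vanishes at all $p+1$ of them, any other form at exactly one. So
$$(p+1)(p^2+p)=(p+1)\mu_m+(k-\mu_m)=p\mu_m+k.$$
Since $(p+1)(p^2+p)-k=p^3+2p^2+p-k=p^2$, we get $\mu_m=p$.

**Names for the forms.** Scale by units so that the $p$ forms belonging to $m$, denoted $\ell_{m,1},\dots,\ell_{m,p}$, are congruent modulo $p$ to a fixed representative of $m$. Write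
$$\ell_{m,j}=\ell_{m,1}+p\,\delta_{m,j},\qquad\delta_{m,1}=0,$$
with linear forms $\delta_{m,j}$ over $\mathbb Z_p$. For $P\in m$, dividing $\ell_{m,j}(\tilde P+pt)$ by $p$ gives $\varphi_{m,j}(t)=\varphi_{m,1}(t)+\delta_{m,j}(\tilde P+pt)$, so
$$\varphi_{m,j}\equiv\varphi_{m,1}+\delta_{m,j}(P)\pmod p.\tag{3}$$

**Step 2: the local picture at a point.** The aim is to show that at each $P$ the residues $\delta_{m,j}(P)$ either are all distinct, for every $m\ni P$, or are all zero, for every $m\ni P$.

Fix $P$. For $i\in I_P$ the linear part of $\varphi_i$ modulo $p$ kills $P$, so $\varphi_i$ modulo $p$ is invariant under translation by $P$. We regard it as a function on the affine plane $\Pi=\mathbb F_p^3/\langle P\rangle$, which has $p^2$ points. Its zero set is a line of $\Pi$. The $p+1$ lines $m\ni P$ correspond to the $p+1$ directions in $\Pi$, with $p$ functions for each direction, and two lines of $\Pi$ of different directions meet in exactly one point. The count $\nu$ is a function on $\Pi$ with average $N_P/p=p+1$.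

If $\nu(t_0)<p$, or if $\nu(t_0)=p$ and the zero sets do not partition, Lemma 2 gives a value with $v\le N_P+p=p^2+2p<e$. So every $t_0$ satisfies

* (a) $\nu(t_0)\ge p+1$, or
* (b) $\nu(t_0)=p$ and $t_0$ is special.

In particular $\nu\ge p$ everywhere, and $t_0$ is special exactly when $\nu(t_0)=p$; so being special is a property of the point of $\Pi$.

If $t_0$ is special, the zero sets of the $\psi_i$, $i\in Z(t_0)$, are $p$ pairwise disjoint affine planes in $\mathbb F_p^3$. Disjoint planes are parallel, so the $\ell_i$, $i\in Z(t_0)$, are proportional modulo $p$. They belong to one line $m$; since only $p$ forms do,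
$$Z(t_0)=\{(m,j):1\le j\le p\}.$$

**Step 2a: no special point at $P$.** Then $\nu\ge p+1$ everywhere with average $p+1$, so $\nu=p+1$ on all of $\Pi$. Let $m\ni P$ and $\kappa\in\mathbb F_p$. Let $\Lambda$ be the line $\varphi_{m,1}=-\kappa$ of $\Pi$, and $n_\kappa=\#\{j:\delta_{m,j}(P)\equiv\kappa\}$. By (3), $\varphi_{m,j}$ vanishes on all $p$ points of $\Lambda$ if $\delta_{m,j}(P)\equiv\kappa$, and nowhere on $\Lambda$ otherwise. Each of the $p^2$ functions of other directions vanishes at exactly one point of $\Lambda$. Summing $\nu$ over $\Lambda$ gives $p(p+1)=p\,n_\kappa+p^2$, so $n_\kappa=1$. Thus: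

*for every $m\ni P$ the residues $\delta_{m,j}(P)$, $1\le j\le p$, are distinct modulo $p$.*

**Step 2b: some $t_0$ is special at $P$.** Let $Z(t_0)=\{(m_1,j)\}_j$. All $\varphi_{m_1,j}$ vanish at $t_0$, so by (3) all $\delta_{m_1,j}(P)\equiv0$, and all $\varphi_{m_1,j}$ have the same zero line $\Lambda_1\ni t_0$. Each of the other $p^2$ functions has $p$ zeros, one of them on $\Lambda_1$, so
$$\sum_{t\notin\Lambda_1}\nu(t)=p^2(p-1).$$
There are $p^2-p$ points off $\Lambda_1$, so $\nu$ has average $p$ there. As $\nu\ge p$ everywhere, $\nu=p$ at each of them: all points off $\Lambda_1$ are special.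

Take such a point $t_1$, with line $m_2$. Since $\varphi_{m_1,1}(t_1)\ne0$, we have $m_2\ne m_1$. Let $\Lambda_2\ni t_1$ be the common zero line of the $\varphi_{m_2,j}$. The same argument shows that all points off $\Lambda_2$ are special. So all points of $\Pi$ are special, except possibly $O=\Lambda_1\cap\Lambda_2$.

Now let $m\ni P$ be any line. The zero line of $\varphi_{m,1}$ has $p\ge2$ points, so it contains some $s\ne O$. This $s$ is special and $(m,1)\in Z(s)$, so $Z(s)=\{(m,j):1\le j\le p\}$, and (3) gives $\delta_{m,j}(P)\equiv0$ for all $j$. Thus: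

*for every $m\ni P$ all $\delta_{m,j}(P)\equiv0\pmod p$, and there is a special $s$ at $P$ with $Z(s)=\{(m,j)\}_j$.*

Let $T$ be the set of points $P$ of type 2b. Since $p\ge2$, at a point of type 2a the residues $\delta_{m,j}(P)$ for a fixed $m\ni P$ are not all equal. So a point $P$ with $\delta_{m,2}(P)\equiv0=\delta_{m,1}(P)$ for some $m\ni P$ lies in $T$.

## 7. A line of degenerate points, and the third digit

**Step 3: $T$ contains all points of some line.** Linear algebra forces degeneracy. Let $m$ be a line. The functional $\delta_{m,2}$ modulo $p$, restricted to the two-dimensional space $\ker m\subset\mathbb F_p^3$, has a nonzero kernel, so it vanishes at some point $P\in m$. Then $P\in T$. Thus every line meets $T$.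

Suppose that a line $m$ contains two different points of $T$. By 2b all $\delta_{m,j}$ vanish modulo $p$ at two independent vectors of $\ker m$, hence on all of $\ker m$. So $\delta_{m,2}$ vanishes at each point of $m$, and all points of $m$ are in $T$.

Now take $P\in T$, a line not through $P$, and a point $P'\in T$ on that line. The line $PP'$ contains two points of $T$, so all its points are in $T$.

**Step 4: contradiction.** We repeat the linear-algebra argument one digit further. Let $m_0$ be a line with all its points in $T$. By 2b all $\delta_{m_0,j}$ vanish modulo $p$ on $\ker m_0$, so modulo $p$ they are multiples of $m_0$. Hence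
$$\delta_{m_0,j}=\varepsilon_j\,\ell_{m_0,1}+p\,n_j$$
with $\varepsilon_j\in\mathbb Z_p$ and $n_j$ a linear form over $\mathbb Z_p$, where $\varepsilon_1=0$ and $n_1=0$. So
$$\ell_{m_0,j}=(1+p\varepsilon_j)\,\ell_{m_0,1}+p^2n_j .$$
The functional $n_2$ modulo $p$, restricted to $\ker m_0$, vanishes at some point $Q\in m_0$, and $Q\in T$. By 2b, applied at $Q$ to the line $m_0$, there is a special $s_0$ at $Q$ with $Z(s_0)=\{(m_0,j)\}_j$. Let $\tilde s_0$ be a lift, let $\psi_j$ belong to $(m_0,j)$, and put $a=\tilde Q+p(\tilde s_0+ps)$. Then $\ell_{m_0,j}(a)=p^2\psi_j(s)$. Dividing the last display at $a$ by $p^2$,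
$$\psi_j(s)=(1+p\varepsilon_j)\,\psi_1(s)+n_j(a)\equiv\psi_1(s)+n_j(Q)\pmod p.$$
For $j=2$ this says $\psi_2\equiv\psi_1\pmod p$. So $\psi_1$ and $\psi_2$ have the same zero set, which is nonempty, and the zero sets do not partition $\mathbb F_p^3$. This contradicts that $s_0$ is special.

So no $f\in S^1_{k,n}$ with $n\ge3$ has all values divisible by $p^e$, that is, $v(d(\mathbb Z^n,f))\le p^2+2p$. Together with the lower bound from $z^pF$ in Section 3, $v(D^1_{k,n})=p^2+2p$. This proves (B). $\square$

## 8. Lowest-order terms, and the bound for all forms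

For (C), let $f\in S_{k,n}$ with $n\ge3$ have all values divisible by $p^E$, where $E\ge e$. We show that $E\le e+1$. Applied to a form reaching $D_{k,n}$ with $E=v(D_{k,n})$, which is at least $e$ by (A), this gives (C). A general $f$ has no factors to count; finite differences take the place of the counting.

**Step 1: reduction to three variables.** If $n\ge4$, the reduction $\bar f$ modulo $p$ is nonzero of degree $k<p^3+p^2+p+1$. Non-proportional linear forms are coprime, so not all of the at least $p^3+p^2+p+1$ linear forms over $\mathbb F_p$ up to scalars divide $\bar f$. Let $m$ be one that does not. Then $\bar f$ restricted to $\ker m$ is a nonzero form. As before, substitute $\sum y_sb_s$ with $b_s\in\mathbb Z^n$ lifting a basis of $\ker m$. This keeps the degree, the divisibility of values, and $\bar f\ne0$. Iterating, we take $n=3$. We use only that $\bar f\ne0$ and that all values on $\mathbb Z^3$, hence on $\mathbb Z_p^3$ by the congruence argument of Step 0, are divisible by $p^E$.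

**Step 2: a local bound from finite differences.** Let $P\in\mathbb P^2(\mathbb F_p)$. The lift $\tilde P$ has a unit coordinate, so it extends to a basis $(\tilde P,b_1,b_2)$ of $\mathbb Z_p^3$. Write $f(\tilde P+ub_1+wb_2)=\sum c_{ij}u^iw^j$. Modulo $p$ this polynomial is nonzero, because it is the nonzero form $\bar f$ in new coordinates with the first coordinate set to $1$. Let $r=r_P$ be the order of $\bar f$ at $P$, i.e. the least $i+j$ with $c_{ij}$ a unit, and let $c_{\alpha\beta}$ be a unit with $\alpha+\beta=r$. Put
$$h(u,w)=f\bigl(\tilde P+p(ub_1+wb_2)\bigr)=\sum p^{i+j}c_{ij}u^iw^j.$$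
Then
$$\Delta_u^\alpha\Delta_w^\beta h(0,0)=\alpha!\,\beta!\sum_{i\ge\alpha,\,j\ge\beta}p^{i+j}c_{ij}\,S(i,\alpha)S(j,\beta).$$
The term $(i,j)=(\alpha,\beta)$ of the sum is $p^rc_{\alpha\beta}$, of valuation exactly $r$, and all other terms have $i+j>r$. So the left side has valuation exactly $r+v(\alpha!\,\beta!)$. It is also an integral combination of values of $h$, hence divisible by $p^E$. Since $\alpha!\,\beta!$ divides $r!$,
$$E\le r_P+v(\alpha!\,\beta!)\le r_P+v(r_P!).\tag{4}$$

**Step 3: the order is large everywhere.** Suppose $r_P\le p^2+p-1$. By Legendre's formula $v(r_P!)=\sum_{a\ge1}\lfloor r_P/p^a\rfloor$. Here $\lfloor r_P/p\rfloor\le p$ and $\lfloor r_P/p^2\rfloor\le1$, and the further terms vanish because $p^3>p^2+p-1$. So $v(r_P!)\le p+1$ and $E\le p^2+2p<e$ by (4), a contradiction. Hence $r_P\ge p^2+p$ for all $P$.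

**Step 4: $\bar f=\mathrm{const}\cdot L^p$, where $L$ is the product of the $p^2+p+1$ lines.** We peel off one copy of $L$ at a time. Orders add in products, because lowest-degree parts multiply in $\mathbb F_p[u,w]$. So $L$ has order $p+1$ at every point.

Suppose $\bar f=L^sg$ with $0\le s<p$; this holds for $s=0$. Then $\deg g=k-s(p^2+p+1)=(p-s)(p^2+p+1)$, and $g$ has order at least $p^2+p-s(p+1)=(p-s)(p+1)$ at each $P$. If a line $m$ did not divide $g$, then $g|_m$ would be a nonzero binary form of degree $\deg g$ with a zero of multiplicity at least $(p-s)(p+1)$ at each of the $p+1$ points of $m$. That needs $\deg g\ge(p-s)(p+1)^2$, but $(p-s)(p+1)^2>(p-s)(p^2+p+1)=\deg g$. So every line divides $g$, and since the lines are pairwise coprime, $L\mid g$. Thus $\bar f=L^{s+1}g'$. Repeating until $s=p$, the remaining factor has degree $0$ and is a nonzero constant.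

**Step 5: reading off a good coefficient.** At $P$ the lines not through $P$ contribute nonzero constants to the lowest-order part of $L$, and the $p+1$ lines through $P$ contribute all $p+1$ linear forms in $u,w$ up to scalars. Their product is a constant times $u^pw-uw^p$. So the lowest-order part of $\bar f=\mathrm{const}\cdot L^p$ is
$$\mathrm{const}\cdot(u^pw-uw^p)^p=\mathrm{const}\cdot(u^{p^2}w^p-u^pw^{p^2}),\qquad\mathrm{const}\ne0.$$
Hence $r_P=p^2+p$, and (4) may be used with $(\alpha,\beta)=(p^2,p)$. Since $v((p^2)!)=p+1$ and $v(p!)=1$,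
$$E\le(p^2+p)+(p+1)+1=(p+1)^2+1 .$$
This proves (C). For every prime $p$, $k=p^3+p^2+p$ and $n\ge3$ we therefore have
$$v_p(D^1_{k,n})=p^2+2p<(p+1)^2\le v_p(D_{k,n})\le(p+1)^2+1.\qquad\square$$
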